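# A lower bound for the rank of the rigidity matrix of a $d$-edge-connected graph

## 1. The bound $2m-2-\frac{m-2}{d-1}$

**Theorem 1.** Let $d\ge 2$, let $G=(V,E)$ be a finite simple graph with $m$ vertices that is $d$-valent and $d$-edge-connected, and let $\mathbf p:V\to\mathbb R^2$ be in general position. Then the rank $r(G(\mathbf p))$ of the rigidity matrix satisfies
$$r(G(\mathbf p))\ \ge\ 2m-2-\frac{m-2}{d-1}\ =\ \frac{(2d-3)m-2(d-2)}{d-1}.$$

Let us unpack the words. The *rigidity matrix* $R(\mathbf p)$ has one row for each edge and two columns for each vertex. The row of the edge $uv$ has the entries $\mathbf p(u)-\mathbf p(v)$ in the two columns of $u$, the entries $\mathbf p(v)-\mathbf p(u)$ in the two columns of $v$, and zeros elsewhere. Its rank is $r(G(\mathbf p))$. A graph is *$d$-valent* if every vertex has exactly $d$ neighbours. The configuration $\mathbf p$ is in *general position* if the images of three distinct vertices never lie on a common line. A graph is *$k$-edge-connected* if it stays connected after the removal of any $k-1$ edges.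

The theorem answers a question from Shisen Luo, "Lower bound for the rank of rigidity matrix of 4-valent graphs under various connectivity assumptions", arXiv:1207.3319 (2012). The known case is $d=4$: a connected $4$-valent, $4$-edge-connected graph in general position has $r(G(\mathbf p))\ge\frac{5|V|-4}{3}$. The question was whether the displayed inequality holds for $d\ge5$. It does, and Theorem 1 with $d=4$ gives back the known case.

**Edge cuts.** For $\emptyset\ne X\subsetneq V$ let $\partial X$ be the set of edges with exactly one end in $X$. We shall use $d$-edge-connectivity in the form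
$$|\partial X|\ge d\qquad\text{for all }\emptyset\neq X\subsetneq V .$$
For a $d$-valent simple graph this is the same condition. If all cuts have at least $d$ edges, then removing $d-1$ edges cannot disconnect the graph. Conversely, suppose that some cut has fewer than $d$ edges. A $d$-valent simple graph has $m\ge d+1$ vertices and $dm/2\ge d-1$ edges, so this cut can be enlarged to a set of exactly $d-1$ edges, whose removal disconnects the graph. From now on, "$d$-edge-connected" means the cut condition, also for graphs that are not regular and for multigraphs.

**Motions.** A vector in the column space of indices is a function $q:V\to\mathbb R^2$; read $q(v)$ as a velocity of $v$. The row of $uv$ applied to $q$ gives $(\mathbf p(u)-\mathbf p(v))\cdot(q(u)-q(v))$. So the kernel of $R(\mathbf p)$ consists of the velocities that do not change any edge length to first order. These are the *infinitesimal motions*. If $D$ is the dimension of the kernel, then $r=2m-D$, and Theorem 1 says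
$$D\ \le\ 2+\frac{m-2}{d-1}.\tag{1}$$
Let $J$ be rotation of the plane by $90^\circ$. For every $t\in\mathbb R^2$ and $\omega\in\mathbb R$ the function $q(z)=t+\omega J\mathbf p(z)$ is a motion, because $u\cdot Ju=0$ for every vector $u$. These are the *infinitesimal congruences*. They form a space of dimension $3$ as soon as two image points differ: if $t+\omega J\mathbf p(z)=0$ at two distinct points, subtracting gives $\omega=0$, and then $t=0$. So $D\ge3$ in all cases of interest, and (1) limits the motions beyond these three.

The same method gives the following additions.

**Theorem 2.**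

(a) Regularity is not needed: the inequality of Theorem 1 holds for every $d$-edge-connected simple graph with $m\ge 2$ vertices, $d\ge2$, in general position.

(b) For $d\ge3$, equality in Theorem 1 can hold only if $(d-1)\mid(m-2)$. For every $m\ge d+1$ with $(d-1)\mid (m-2)$ it is attained by some $d$-valent, $d$-edge-connected graph in general position.

(c) Edge-connectivity cannot be dropped: for every $d\ge5$ there are $d$-valent, $2$-edge-connected graphs in general position that violate the inequality.

## 2. Cycles, complete graphs, and a prism with concurrent edges

*Cycles, $d=2$.* A connected $2$-valent graph is a cycle, with $m$ edges, and the theorem claims $r\ge m$. So it claims that the rows are linearly independent. By hand: in a linear relation among the rows with coefficients $\omega_{uv}$, the columns of a vertex $u$ with neighbours $v,w$ give $\omega_{uv}(\mathbf p(u)-\mathbf p(v))+\omega_{uw}(\mathbf p(u)-\mathbf p(w))=0$. The two vectors are not parallel, by general position, so both coefficients vanish.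

*Complete graphs, $m=d+1$.* Here (1) claims $D\le3$. Take a motion $q$ of $K_{d+1}$ and two vertices $u,v$. Subtract a translation to get $q(u)=0$. Then $q(v)$ is perpendicular to $\mathbf p(v)-\mathbf p(u)$, so subtracting a rotation about $\mathbf p(u)$ gives $q(v)=0$ too. For any other $w$, the vector $q(w)$ is perpendicular to the non-parallel vectors $\mathbf p(w)-\mathbf p(u)$ and $\mathbf p(w)-\mathbf p(v)$, so $q(w)=0$. Hence $D=3$, and equality holds in (1).

*General position matters.* Put the vertices of $K_{d+1}$ on one line. Every $q$ with all values perpendicular to the line is a motion, and so is a translation along the line, so $D\ge m+1>3$, in violation of (1).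

*A prism, $d=3$, $m=6$.* Take triangles $x_1x_2x_3$ and $y_1y_2y_3$ and the edges $x_iy_i$. A set $A$ of at most three vertices has $|\partial A|=3|A|-2e(A)$, where $e(A)$ is the number of edges inside $A$. For $|A|=1,2,3$ this is at least $3,4,3$, so the graph is $3$-edge-connected, and (1) claims $D\le4$. Place
$$y_1=(1,0),\quad y_2=(0,1),\quad y_3=(-1,-1),\quad x_1=(2,0),\quad x_2=(0,3),\quad x_3=(-5,-5).$$
No three of these points are on a line (twenty determinants), and the three lines $x_iy_i$ meet at the origin. Let the $x_i$ rotate about the origin, $q(x_i)=Jx_i$, while the $y_i$ rest. The edges of the $x$-triangle keep their lengths, and $x_i$ moves perpendicularly to the edge $x_iy_i$. So $q$ is a motion. It is not a congruence, since a congruence that vanishes at two distinct points is zero. Thus $D\ge4$, and (1) is attained by a graph that is not infinitesimally rigid. Section 9 repeats this construction for every $d$.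

## 3. Merging sequences

We bound $D$ by assembling the graph from its vertices, joining two pieces at a time. When two pieces are joined, the edges between them impose linear conditions on their motions. In general position we can rely on two independent conditions if at least two edges are present, and on one if there is just one edge. Two isolated vertices have four dimensions of motion in total, a rigid pair of pieces has six; a price is paid for each joining along a single edge, and the whole problem is to count these.

**Definition (multigraph notation).** Multigraphs are finite, nonempty and loopless; parallel edges are allowed. Let $H$ be a multigraph on $V$. For $X\subseteq V$, $e(X)$ is the number of edges inside $X$, and $H[X]$ is the induced multigraph. For a partition $\sigma$ of $V$, $|\sigma|$ is the number of parts, $e(\sigma)$ is the number of edges that join different parts, and $H/\sigma$ is the loopless multigraph obtained by contracting each part to a vertex. For example, if $H$ is a triangle and $\sigma$ has a part of size two, then $H/\sigma$ consists of two vertices joined by two parallel edges.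

**Definition (merging sequence).** Let $H$ be connected with $k$ vertices. A merging sequence starts with the partition into singletons, and in each of $k-1$ steps merges two parts that are joined by at least one edge. A step is *costly* if exactly one edge joins the two parts, and *free* if at least two do. The minimum number of costly steps is $b(H)$.

For $K_4$ the first step is costly; after that, each new vertex is joined to the growing part by at least two edges. So $b(K_4)=1$. In a cycle of length $k\ge3$ every step is costly except the last one, so $b=k-2$.

Suppose that every part $P$ of $\sigma$ induces a connected graph. Merge inside the parts first, and then merge the parts themselves. Two subsets of $P$ are joined by the same edges in $H[P]$ as in $H$, and unions of parts are joined by the same edges in $H/\sigma$ as in $H$. Hence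
$$b(H)\ \le\ \sum_{P\in\sigma}b(H[P])+b(H/\sigma).\tag{2}$$

**Lemma 3.** If $G$ is connected and simple, $|V|\ge3$, and $\mathbf p$ is in general position, then $r(G(\mathbf p))\ge 2|V|-2-b(G)$.

*Proof.* Since $|V|\ge3$, $\mathbf p$ is injective: if two vertices had the same image, their images and that of any third vertex would be on a line.

**Step 1. Express the motions of a union by conditions on the edges between the pieces.** For $\emptyset\ne X\subseteq V$ let $M(X)\subseteq(\mathbb R^2)^X$ be the kernel of the rigidity matrix of $G[X]$, and let $D(X)=\dim M(X)$. For disjoint nonempty $X,Y$,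
$$M(X\cup Y)=\{(q,q')\in M(X)\oplus M(Y):\ \varphi_f(q,q')=0\text{ for all edges }f=xy,\ x\in X,\ y\in Y\},$$
where $\varphi_f(q,q')=(\mathbf p(x)-\mathbf p(y))\cdot(q(x)-q'(y))$.

**Step 2. Show that one edge gives a nonzero condition.** Take for $q$ a translation by $\mathbf p(x)-\mathbf p(y)\ne0$ and $q'=0$. Then $\varphi_f(q,q')\neq0$.

**Step 3. Show that two edges give independent conditions.** Let $f=xy$ and $g=x'y'$ be different edges with $x,x'\in X$ and $y,y'\in Y$. Put $u_f=\mathbf p(x)-\mathbf p(y)$ and $u_g=\mathbf p(x')-\mathbf p(y')$; both are nonzero. Suppose $\alpha\varphi_f+\beta\varphi_g=0$ on $M(X)\oplus M(Y)$ with $(\alpha,\beta)\ne(0,0)$. Evaluate on $q'=0$ and $q(z)=t+\omega J\mathbf p(z)$, which is in $M(X)$. Since $t$ and $\omega$ are arbitrary, we get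
$$\alpha u_f+\beta u_g=0,\qquad \alpha\,J\mathbf p(x)\cdot u_f+\beta\,J\mathbf p(x')\cdot u_g=0 .$$
By the first equation and $u_f,u_g\ne0$, both $\alpha$ and $\beta$ are nonzero, and $u_g$ is parallel to $u_f$. Substitute $\beta u_g=-\alpha u_f$ in the second equation and divide by $\alpha$: $J(\mathbf p(x)-\mathbf p(x'))\cdot u_f=0$. So $\mathbf p(x)-\mathbf p(x')$ is zero or parallel to $u_f$. Therefore the line through $\mathbf p(x)$ in direction $u_f$ contains $\mathbf p(x)$, $\mathbf p(y)$, $\mathbf p(x')$ and $\mathbf p(y')$. As $G$ is simple, the different edges $f,g$ do not have both ends in common, so $x,y,x',y'$ are at least three different vertices. This contradicts general position.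

**Step 4. Follow an optimal merging sequence.** By Steps 2 and 3, $D(X\cup Y)\le D(X)+D(Y)-1$ if exactly one edge joins $X$ and $Y$, and $D(X\cup Y)\le D(X)+D(Y)-2$ if at least two do. Consider the sum of $D(P)-2$ over the current parts $P$. A costly merge increases it by at most $1$, and a free merge does not increase it. At the start it is $0$, since $D(\{v\})=2$. At the end it is $D(V)-2$. So $D(V)\le 2+b(G)$, and $r(G(\mathbf p))=2|V|-D(V)$. $\square$

Geometry has now done its work. Theorem 1 will follow if we show, for every $d$-valent, $d$-edge-connected simple graph,
$$b(G)\ \le\ \frac{m-2}{d-1}.\tag{3}$$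

## 4. Two ways of losing: greedy merging and naive induction

The first thing to try for (3) is the greedy rule: merge for free whenever possible, and otherwise make any costly merge. This rule is too weak, as the Petersen graph shows. Let its vertices be $i,i'$ ($i\in\mathbb Z/5$), with edges $i(i{+}1)$, $i'(i{+}2)'$ and $ii'$. It is $3$-valent with $10$ vertices and has girth $5$. It is $3$-edge-connected: for $|A|\le4$ the induced graph is a forest, so $|\partial A|=3|A|-2e(A)\ge|A|+2\ge3$. For $|A|=5$ we have $e(A)\le5$, since by girth $5$ the induced graph is a forest or a $5$-cycle without chords, so $|\partial A|\ge5$. Thus (3) asks for at most $4$ costly merges.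

Merge the five edges $ii'$ one after the other. The parts $\{i,i'\}$ and $\{j,j'\}$, $i\ne j$, are joined by exactly one edge: an outer edge if $j=i\pm1$, an inner edge if $j=i\pm2$. So no free merge is available at any time during these five steps, all five are costly, and the result is $K_5$. Here one more costly merge is needed before free ones appear. The greedy rule has paid $6$ times. A better sequence grows a single part: $0,1,2,3$ (three costly merges), then $4$ (free, since it is joined to $3$ and $0$), then $0'$ (costly), then $2',3',1',4'$, each joined to the part by at least two edges when its turn comes. That is $4$ costly merges. So the order of the costly merges matters, and it must be chosen from global information.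

The second thing to try is induction with (2): choose a partition $\sigma$, and bound $b(G[P])$ and $b(G/\sigma)$. Contraction preserves $d$-edge-connectivity, but restriction never does. If $P\subsetneq V$ has at least two vertices and $G$ is connected and $d$-valent, some edge leaves $P$, so $G[P]$ has a vertex of degree less than $d$ and is not $d$-edge-connected. We need a hypothesis that both the parts and the quotient inherit, at least for a suitable $\sigma$, and a bound that adds up along (2).

## 5. Densities between $n$ and $n+1$

For an integer $n\ge2$ and a multigraph $H$ on $V$ with $|V|=k$, put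
$$p_n(X)=2e(X)-n(|X|-1)\qquad(\emptyset\ne X\subseteq V),$$
and for a partition $\sigma$ of $V$ with $h+1$ parts,
$$\psi_n(\sigma)=2e(\sigma)-nh .$$

**Definition (strong, sparse).** Consider the conditions

* (i)$_n$, *$n$-strong*: $2e(\sigma)\ge n(|\sigma|-1)$ for all partitions $\sigma$ of $V$;
* (ii)$_n$, *$(n+1)$-sparse*: $2e(X)\le(n+1)(|X|-1)$ for all $\emptyset\neq X\subseteq V$.

Condition (i)$_n$ says that $\psi_n\ge0$ on all partitions. It implies that $H$ is connected, since a partition into two parts with no edge between them is excluded, and it implies (i)$_{n-1}$ when $n\ge3$. Condition (ii)$_n$ is inherited by induced subgraphs. If both hold, the density $2e(V)/(k-1)$ lies between $n$ and $n+1$ (for $k\ge2$). For $n=2$, being $2$-strong is the same as being connected. A cycle of length $k\ge3$ satisfies (i)$_2$ and (ii)$_2$: a proper subset $X$ has $e(X)\le|X|-1$, and $2k\le3(k-1)$.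

The bound will be
$$T_n(H)=\frac{k-1}{n-1}-\frac{p_n(V)}{n(n-1)}=\frac{2\bigl(n(k-1)-e(V)\bigr)}{n(n-1)} .$$
To see where it comes from, let $k\ge2$ and write $s=2e(V)/(k-1)$. Then $T_n(H)=(k-1)f_n(s)$, where $f_n(s)=\frac1{n-1}-\frac{s-n}{n(n-1)}$ is affine with $f_n(n)=\frac1{n-1}$ and $f_n(n+1)=\frac1n$. So $f_n$ is the chord of $s\mapsto\frac1{s-1}$ between $s=n$ and $s=n+1$. In particular $T_n$ and $T_{n-1}$ agree when $2e(V)=n(k-1)$; this is what will allow us to change $n$ during the proof. For the cycle above, $T_2=k-2=b$; for $K_{n+1}$, $T_n=1=b$.

**Proposition 4.** If $n\ge2$ and $H$ satisfies (i)$_n$ and (ii)$_n$, then $b(H)\le T_n(H)$.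

Both conditions are needed. Two vertices joined by $c>n$ edges form an $n$-strong multigraph with $b=0$ but $T_n=\frac{2(n-c)}{n(n-1)}<0$; here (ii)$_n$ fails. Two vertices joined by one edge have $b=1$ but $T_3=\frac23$; here (i)$_3$ fails.

## 6. Partitions that minimize $\psi_n$

The partition to use in (2) is one that minimizes $\psi_n$. The following facts say what the minimality gives.

**Lemma 5.** Let $\sigma$ be a partition of $V$ with $h+1$ parts.

(F1) $p_n(V)=\sum_{P\in\sigma}p_n(P)+\psi_n(\sigma)$ and $\psi_n(\sigma)=p_n(V(H/\sigma))$. Hence $T_n(H)=\sum_PT_n(H[P])+T_n(H/\sigma)$.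

(F2) Suppose that $H$ is $n$-strong and that $\sigma$ minimizes $\psi_n$ among the partitions with at least two parts. Put $K=H/\sigma$. Then every $H[P]$, $P\in\sigma$, is $n$-strong; $K$ is $n$-strong; and every $Z\subsetneq V(K)$ with $|Z|\ge2$ has $2e_K(Z)\le n(|Z|-1)$.

(F3) If (ii)$_n$ holds and $k\ge2$, the minimum degree $a$ of $H$ satisfies $a\le n$.

*Proof.* (F1) We have $e(V)=\sum_Pe(P)+e(\sigma)$ and $k-1=\sum_P(|P|-1)+h$. This gives the first equation. The second is the definition, since $K=H/\sigma$ has $h+1$ vertices and $e(\sigma)$ edges. The statement on $T_n$ follows, because $T_n$ is a linear combination of the number of vertices minus one and the number of edges.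

(F2) Refine $\sigma$ by replacing a part $P$ by a partition $\rho$ of $P$. This changes $\psi_n$ by $2e_{H[P]}(\rho)-n(|\rho|-1)$. The new partition has at least two parts, so by minimality the change is $\ge0$. This is the condition (i)$_n$ for $H[P]$. Partitions of $V(K)$ correspond to coarsenings of $\sigma$ with the same number of edges between parts, so $K$ is $n$-strong because $H$ is. Finally, merging the parts in $Z\subsetneq V(K)$ leaves at least two parts and changes $\psi_n$ by $-\bigl(2e_K(Z)-n(|Z|-1)\bigr)$, which must be $\ge0$.

(F3) The sum of the degrees is $2e(V)\le(n+1)(k-1)<(n+1)k$. So some degree is less than $n+1$. $\square$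

Look at what this does for an induction. By (F1) and (2) the bound splits exactly. By (F2), the parts inherit both hypotheses. The quotient $K$ inherits (i)$_n$, and it satisfies (ii)$_n$ on proper subsets. Two things can go wrong. First, (ii)$_n$ may fail for $V(K)$ itself; then $K$ has few vertices and many edges, and we shall see that it can be merged for free. Second, the only minimizer may be the partition into singletons. Then $K=H$, and the induction on $k$ gains nothing. But then every larger proper subset of $V$ has density below $n$, so we can pass from $n$ to $n-1$.

## 7. Proof that $b(H)\le T_n(H)$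

We prove Proposition 4 by induction on $(k,n)$ in lexicographic order. For $k=1$ both sides are $0$. Let $k\ge2$, and let $\psi\ge0$ be the minimum of $\psi_n$ over the partitions with at least two parts. Let $v$ be a vertex of minimum degree $a$; by (F3), $a\le n$. The partition $\{\{v\},V\setminus\{v\}\}$ gives
$$\psi\ \le\ 2a-n\ \le\ n.\tag{4}$$

**Step 1. Treat the case that some minimizer $\sigma$ is not the partition into singletons.** Let $\sigma$ have $h+1\ge2$ parts, and let $K=H/\sigma$. All parts $P$ have fewer than $k$ vertices, and so does $K$. Each $H[P]$ satisfies (i)$_n$ by (F2) and inherits (ii)$_n$, so $b(H[P])\le T_n(H[P])$ by induction. By (2) and (F1) it suffices to show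
$$b(K)\ \le\ T_n(K)=\frac{nh-\psi}{n(n-1)} .$$

*Suppose $\psi\le h$.* Then $K$ satisfies (i)$_n$ by (F2). It satisfies (ii)$_n$: for proper subsets by (F2) (one-element sets are trivial), and for $V(K)$ because $2e(K)=nh+\psi\le(n+1)h$. Induction applies to $K$.

*Suppose $\psi>h$.* Since $\psi\le n\le nh$ by (4), $T_n(K)\ge0$. So it suffices that $b(K)=0$. Perform free merges in $K$ as long as possible, and suppose that this ends with a partition $\tau$ with $h'+1\ge2$ parts. Any two parts of $\tau$ are joined by at most one edge, so $2e(\tau)\le h'(h'+1)$. Regard $\tau$ as a partition of $V$, coarser than $\sigma$ or equal to it. Then $h'\le h$, and $\psi_n(\tau)\ge\psi$ gives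
$$2e(\tau)\ \ge\ nh'+\psi\ \ge\ nh'+h+1\ \ge\ (n+1)h'+1 .$$
So $h'(h'+1)>(n+1)h'$, that is, $h'\ge n+1$. But $h'\le h\le\psi-1\le n-1$, a contradiction. So the free merges reach a single part.

**Step 2. If the partition into singletons is the only minimizer, record the gain in sparsity.** Now $\psi=\psi_n(\text{singletons})=p_n(V)$; call this number $p\ge0$. For $2\le|X|<k$, the partition that consists of $X$ and singletons has at least two parts and is not the minimizer. Its value is $\psi_n=2(e(V)-e(X))-n(k-|X|)=p-p_n(X)$, and this is $>p$. So $p_n(X)<0$. Including one-element sets, we have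
$$2e(X)\ \le\ n(|X|-1)\qquad\text{for all }\emptyset\ne X\subsetneq V.\tag{5}$$
It remains to prove $b(H)\le T_n(H)$ under this assumption. Steps 3 to 7 do this.

**Step 3. Settle $n=2$, where there is no smaller $n$.** $H$ is connected, and $p=2(e(V)-k+1)\le2$ by (4), so $p\in\{0,2\}$. If $p=0$, then $T_2(H)=k-1\ge b(H)$, since there are only $k-1$ steps. If $p=2$, then $T_2(H)=k-2$, and $H$ is connected with $k$ edges, so it contains a cycle. Merge the vertices of a path of this cycle until only one vertex of the cycle is left. That vertex is joined to the current part by at least two edges (also if the cycle had length $2$), so merging it is free. Merge the rest arbitrarily. Out of $k-1$ steps at least one is free, so $b(H)\le k-2$.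

**Step 4. For $n\ge3$ and $p=0$, pass to $n-1$ at once.** By (5) together with $2e(V)=n(k-1)$, $H$ satisfies (ii)$_{n-1}$. It satisfies (i)$_{n-1}$ as it satisfies (i)$_n$. Moreover $p_{n-1}(V)=p+(k-1)=k-1$. By induction (same $k$, smaller $n$),
$$b(H)\ \le\ T_{n-1}(H)=\frac{k-1}{n-2}-\frac{k-1}{(n-1)(n-2)}=\frac{k-1}{n-1}=T_n(H).$$

**Step 5. For $n\ge3$ and $p>0$, reduce to a quotient at level $n-1$.** Now (ii)$_{n-1}$ fails for $V$ itself, so we cannot lower $n$ for $H$, but we can for its proper parts. Since $p_{n-1}(V)=p+k-1$, we have $T_{n-1}(H)=\frac{k-1}{n-1}-\frac{p}{(n-1)(n-2)}$, and therefore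
$$T_n(H)=T_{n-1}(H)+\frac{p}{n-1}\Bigl(\frac1{n-2}-\frac1n\Bigr)=T_{n-1}(H)+\frac{2p}{n(n-1)(n-2)} .\tag{6}$$
(In terms of chords: to the right of $s=n$, the extension of the chord $f_{n-1}$ runs below $f_n$. The last term is the room that this leaves.)

Let $\sigma'$ minimize $\psi_{n-1}$ over the partitions with at least two parts. Let it have $h+1$ parts, and put $\psi'=\psi_{n-1}(\sigma')$ and $K'=H/\sigma'$. Each part $P$ is a proper subset of $V$, so $H[P]$ satisfies (i)$_{n-1}$ by (F2), applied with $n-1$, and (ii)$_{n-1}$ by (5). By induction (smaller $k$), $b(H[P])\le T_{n-1}(H[P])$. By (2), (F1) and (6) it suffices to show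
$$b(K')\ \le\ T_{n-1}(K')+\frac{2p}{n(n-1)(n-2)},\qquad T_{n-1}(K')=\frac{(n-1)h-\psi'}{(n-1)(n-2)} .\tag{7}$$

**Step 6. Prove (7) by induction when $\psi'\le h$.** The partition into singletons has $k$ parts and $\psi_{n-1}=p+k-1>k-1$. So it is not $\sigma'$ in the present case, and $K'$ has fewer than $k$ vertices. By (F2), $K'$ satisfies (i)$_{n-1}$, and its proper subsets $Z$ satisfy $2e_{K'}(Z)\le(n-1)(|Z|-1)$. Also $2e(K')=(n-1)h+\psi'\le nh$. So $K'$ satisfies (ii)$_{n-1}$, and by induction $b(K')\le T_{n-1}(K')$. As $p>0$, this gives (7).

**Step 7. Prove (7) when $\psi'>h$, by showing that the left side is $0$ and the right side is not negative.** The partition $\{\{v\},V\setminus\{v\}\}$ gives $\psi'\le2a-(n-1)\le n+1$. So $h\le n$.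

*The left side: $b(K')=0$.* Perform free merges in $K'$ as long as possible, and suppose that this ends with $\tau$ with $h'+1\ge2$ parts. As before $h'\le h$, and
$$h'(h'+1)\ \ge\ 2e(\tau)\ \ge\ (n-1)h'+\psi'\ \ge\ (n-1)h'+h+1\ \ge\ nh'+1 ,$$
so $h'\ge n$. Together with $h'\le h\le n$ this forces $h'=h=n$, so that $\tau=\sigma'$. Also $\psi'\ge h+1=n+1$, hence $\psi'=n+1$ and $2e(\sigma')=(n-1)n+n+1=n^2+1$. For each part $P$ of $\sigma'$, the minimality of $\psi'$ compared with $\{P,V\setminus P\}$ gives $2|\partial P|-(n-1)\ge n+1$, that is, $|\partial P|\ge n$. Summing over the $n+1$ parts, $2e(\sigma')=\sum_P|\partial P|\ge n(n+1)>n^2+1$, a contradiction.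

*The right side.* If $h\ge2$, then $\psi'\le n+1\le2(n-1)\le h(n-1)$, because $n\ge3$. So $T_{n-1}(K')\ge0$. If $h=1$, then $\sigma'$ has two parts, with $c$ edges between them, and $\psi'=2c-(n-1)$. From $\psi'\le2a-(n-1)$ we get $c\le a\le n$. The right side of (7) is
$$\frac{2(n-1)-2c}{(n-1)(n-2)}+\frac{2p}{n(n-1)(n-2)}=\frac{2}{n(n-1)(n-2)}\bigl(n(n-1-c)+p\bigr).$$
If $c\le n-1$, this is $\ge0$. Otherwise $c=a=n$. Then all degrees are at least $n$, so $2e(V)\ge nk$ and $p=2e(V)-n(k-1)\ge n$, and the expression is again $\ge0$.

This proves (7) in all cases, and with it Proposition 4. $\square$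

## 8. Regular graphs, and then all $d$-edge-connected graphs

**Proof of Theorem 1.** Let $G$ be simple, $d$-valent and $d$-edge-connected with $m$ vertices. Then $m\ge d+1\ge3$, and $G$ is connected. The purpose is to check (i)$_d$ and (ii)$_d$, and to compute $T_d(G)$.

* (i)$_d$: for $|\sigma|\ge2$, $2e(\sigma)=\sum_P|\partial P|\ge d|\sigma|\ge d(|\sigma|-1)$. For $|\sigma|=1$ there is nothing to show.
* (ii)$_d$: for $\emptyset\ne X\subsetneq V$, $2e(X)=d|X|-|\partial X|\le d(|X|-1)$. For $X=V$, $2e(V)=dm\le(d+1)(m-1)$, because $m\ge d+1$.

Here $p_d(V)=dm-d(m-1)=d$. Proposition 4 with $n=d$ gives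
$$b(G)\ \le\ \frac{m-1}{d-1}-\frac{d}{d(d-1)}=\frac{m-2}{d-1},$$
which is (3). By Lemma 3, $r(G(\mathbf p))\ge2m-2-\frac{m-2}{d-1}$. Over the common denominator $d-1$ the numerator is $(2m-2)(d-1)-(m-2)=(2d-3)m-2(d-2)$. $\blacksquare$

**Remark (density form).** Lemma 3 and Proposition 4 show more generally: if $n\ge2$, a simple graph with $m\ge3$ vertices satisfies (i)$_n$ and (ii)$_n$, and $\mathbf p$ is in general position, then
$$r(G(\mathbf p))\ \ge\ 2(m-1)-\frac{m-1}{n-1}+\frac{2|E|-n(m-1)}{n(n-1)} .$$

For Theorem 2(a) we drop regularity. Then (i)$_d$ survives, but (ii)$_d$ can fail, since some sets may be too dense. The remedy is to contract dense sets first.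

**Lemma 6.** If $n\ge2$ and $H$ is an $n$-strong multigraph with $k$ vertices, then $b(H)\le\frac{k-1}{n-1}$.

*Proof.* We use induction on $k$; the case $k=1$ is trivial. For fixed $H$ with $k\ge2$ we use descending induction on $n$. This is legitimate, since (i)$_n$ for singletons gives $n\le n(k-1)\le2e(V)$, so only finitely many $n$ occur.

**Step 1. Dispose of the sparse case.** If (ii)$_n$ holds, Proposition 4 gives $b(H)\le T_n(H)\le\frac{k-1}{n-1}$, because $p_n(V)\ge0$ by (i)$_n$ for singletons.

**Step 2. Otherwise find a partition into denser, stronger pieces.** Some $X$ has $p_{n+1}(X)>0$. Choose a partition $\pi$ that maximizes $\sum_{P\in\pi}p_{n+1}(P)$. The maximum is positive, as one sees from $X$ together with singletons, for which $p_{n+1}=0$. So $\pi$ has a part with more than one vertex. Each $H[P]$ is $(n+1)$-strong: replacing $P$ by a partition $\rho$ of $P$ changes the sum by $-\bigl(2e_{H[P]}(\rho)-(n+1)(|\rho|-1)\bigr)$, and by maximality this is $\le0$.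

**Step 3. Apply the induction.** If $\pi=\{V\}$, then $H$ is $(n+1)$-strong, and the descending induction gives $b(H)\le\frac{k-1}n\le\frac{k-1}{n-1}$. Otherwise all parts have fewer than $k$ vertices, and induction on $k$ gives $b(H[P])\le\frac{|P|-1}{n}\le\frac{|P|-1}{n-1}$. The quotient $H/\pi$ is $n$-strong, since its partitions are coarsenings of $\pi$, and it has fewer than $k$ vertices, so $b(H/\pi)\le\frac{|\pi|-1}{n-1}$. The parts are connected, so (2) applies. Since $\sum_P(|P|-1)=k-|\pi|$, the sum is at most $\frac{k-1}{n-1}$. $\square$

**Lemma 7.** If $H$ is a $d$-edge-connected multigraph, $d\ge2$, with $k\ge2$ vertices, then $b(H)\le\frac{k-2}{d-1}$.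

*Proof.* Induction on $k$. As in the proof of Theorem 1, $H$ is $d$-strong. All degrees are at least $d$, so $p_d(V)=2e(V)-d(k-1)\ge dk-d(k-1)=d$.

**Step 1. Dispose of the sparse case.** If (ii)$_d$ holds, Proposition 4 gives $b(H)\le\frac{k-1}{d-1}-\frac1{d-1}=\frac{k-2}{d-1}$.

**Step 2. Otherwise decompose as in Lemma 6.** Take $\pi$ that maximizes $\sum_Pp_{d+1}(P)$. As in that proof, $\pi$ has a part with more than one vertex and each $H[P]$ is $(d+1)$-strong. So Lemma 6 with $n=d+1$ gives $b(H[P])\le\frac{|P|-1}{d}\le\frac{|P|-1}{d-1}$.

**Step 3. Use the induction if $\pi\ne\{V\}$.** The cuts of $H/\pi$ are cuts of $H$, so $H/\pi$ is $d$-edge-connected, and it has $2\le|\pi|<k$ vertices. By (2) and induction,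
$$b(H)\ \le\ \frac{k-|\pi|}{d-1}+\frac{|\pi|-2}{d-1}=\frac{k-2}{d-1}.$$

**Step 4. Treat $\pi=\{V\}$ directly.** Now Lemma 6 gives $b(H)\le\frac{k-1}{d}$. The inequality $\frac{k-1}{d}\le\frac{k-2}{d-1}$ is equivalent to $k\ge d+1$, so we are done in that case. If $k\le d$, make free merges as long as possible. If at least two parts remained, the quotient would be a simple graph on at most $k\le d$ vertices with all degrees at least $d$, which is impossible. So $b(H)=0\le\frac{k-2}{d-1}$. $\square$

**Proof of Theorem 2(a).** Let $G$ be a $d$-edge-connected simple graph with $m\ge2$ vertices. Each $\{v\}$ is a proper nonempty subset of $V$, so all degrees are at least $d$, and $m\ge d+1\ge3$. Lemma 7 gives $b(G)\le\frac{m-2}{d-1}$, and Lemma 3 gives the inequality. The hypothesis $m\ge2$ is needed: a single vertex satisfies the cut condition vacuously, but $r=0$, while the right side is $\frac{(2d-3)-2(d-2)}{d-1}=\frac1{d-1}$. $\blacksquare$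

## 9. Equality whenever $d-1$ divides $m-2$

**Proof of Theorem 2(b).** Let $d\ge3$. The number $D=2m-r$ is an integer, so equality in (1) forces $(d-1)\mid(m-2)$. For the converse we build examples.

**Step 1. Start with $K_{d+1}$.** It is $d$-valent, and a set of $s$ vertices, $1\le s\le d$, has a cut of $s(d+1-s)\ge d$ edges. In general position, congruences give $D\ge3$, and (1) gives $D\le2+\frac{d-1}{d-1}=3$. So equality holds with $m=d+1$.

**Step 2. Describe the enlargement.** Let $(G,\mathbf p)$ be $d$-valent, $d$-edge-connected and in general position, with equality in (1). Choose a vertex $x$ with neighbours $y_1,\dots,y_d$. Remove $x$, add a complete graph on new vertices $x_1,\dots,x_d$, and join $x_i$ to $y_i$ for each $i$. The result $G'$ is simple and $d$-valent, with $m'=m+d-1$ vertices. Place $x_1,\dots,x_d$ successively, $x_i$ on the line $\ell_i$ through $\mathbf p(x)$ and $\mathbf p(y_i)$, at a point different from $\mathbf p(x)$. (For $d=3$ and $G=K_4$ this gives a prism with concurrent edges, as in Section 2.)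

**Step 3. Check that general position can be kept.** The lines $\ell_i$ are distinct by general position of $\mathbf p$, and any two of them meet only in $\mathbf p(x)$. When $x_i$ is to be placed, the only old vertex other than $x$ whose image is on $\ell_i$ is $y_i$, and no earlier $x_j$ is on $\ell_i$, since $x_j\in\ell_j$ differs from $\mathbf p(x)$. The point $\mathbf p(x)$ itself is no longer used. So $\ell_i$ contains just one point that is already placed, and every line through two placed points meets $\ell_i$ in at most one point. We choose the position of $x_i$ on $\ell_i$ outside these finitely many points and different from $\mathbf p(x)$. Then no line through two placed points contains it.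

**Step 4. Check $d$-edge-connectivity.** A cut of $G'$ that does not split the new clique corresponds to a cut of $G$ with the same number of edges, so it has at least $d$ edges. A cut that splits the clique into $s$ and $d-s$ vertices with $2\le s\le d-2$ (so $d\ge4$) contains at least $s(d-s)\ge2(d-2)\ge d$ edges. In the remaining case one side $A$ of the cut contains exactly one clique vertex, say $x_1$. The clique contributes $d-1$ edges of the cut, and we need one more. If $y_1\notin A$, then $x_1y_1$ is one. If $y_1\in A$, then $A_0=A\setminus\{x_1\}$ is a nonempty subset of $V\setminus\{x\}$, so $|\partial_GA_0|\ge d$. Read an edge $xy_j$ as $x_jy_j$. All edges of $\partial_GA_0$ except $x_1y_1$ then are edges of our cut, since $x_j\notin A$ for $j\neq1$. They are at least $d-1\ge1$ additional edges.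

**Step 5. Find one more dimension of motions.** Let $q$ be a motion of $(G,\mathbf p)$. Keep $q$ on the old vertices other than $x$, and let all $x_i$ have the velocity $q(x)$. This is a motion of $G'$: on clique edges the velocities agree, and the edge $x_iy_i$ is parallel to $\mathbf p(x)-\mathbf p(y_i)$, so its condition follows from that of $xy_i$. These motions form a space of dimension $D$, since $q$ can be read off. In addition, let the clique rotate about $\mathbf p(x)$ while all old vertices rest. This keeps the clique edges, and each $x_i$ moves perpendicularly to $\ell_i$, which contains the edge $x_iy_i$. So it is a motion. It is not of the first type, because there all $x_i$ have equal velocity, while a rotation gives different velocities to different points. Hence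
$$D'\ \ge\ D+1=2+\frac{m-2}{d-1}+1=2+\frac{m'-2}{d-1},$$
and Theorem 1 gives equality for $G'$.

Starting from $K_{d+1}$ and iterating, we get all $m=d+1+t(d-1)$, $t\ge0$. Since $d+1-2=d-1$, these are exactly the $m\ge d+1$ with $(d-1)\mid(m-2)$. $\blacksquare$

## 10. A ring of four nearly complete graphs

**Proof of Theorem 2(c).** Let $d\ge5$. Take four disjoint copies of $K_{d+1}$, remove an edge $u_iv_i$ from the $i$-th copy, and add the edges $v_iu_{i+1}$ with $i$ modulo $4$. Choose any $\mathbf p$ in general position. The graph is simple and $d$-valent: $u_i$ and $v_i$ each lose one edge and gain one. It is connected, and every edge lies on a cycle: an edge inside a copy lies on a cycle of $K_{d+1}$ minus an edge, and the four new edges lie on a cycle that runs through all copies. So it is $2$-edge-connected. It has $m=4(d+1)$ vertices.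

Each copy has a motion space of dimension at least $3$, because of the congruences. The four new edges impose four further linear equations, so $D\ge4\cdot3-4=8$. The inequality in the form (1) would require
$$D\ \le\ 2+\frac{4(d+1)-2}{d-1}=2+\frac{4d+2}{d-1}=6+\frac{6}{d-1}\ \le\ 7.5,$$
where the last inequality uses $d\ge5$. So the inequality fails. $\blacksquare$
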